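# Homogeneous graphs of dimension $d>1$ whose conformal dimension is $1$

## 1. Homogeneous graphs of exponent one are minimal

How far can we lower the Hausdorff dimension of a graph by changing its metric in a controlled way? We recall the relevant notions.

**Definition (quasisymmetric map).** A homeomorphism $g$ from a metric space $(X,\rho)$ onto a metric space $(Y,\sigma)$ is quasisymmetric if there is a homeomorphism $\eta:[0,\infty)\to[0,\infty)$ such that
$$\sigma(g(x),g(x'))\le \eta\!\left(\frac{\rho(x,x')}{\rho(x,x'')}\right)\sigma(g(x),g(x''))\qquad\text{for all }x,x',x''\in X,\ x\ne x''.$$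

**Definition (conformal dimension, minimality).** The conformal dimension of $X$ is the infimum of the Hausdorff dimensions $\dim_H g(X)$ over all quasisymmetric maps $g$ from $X$ onto a metric space. The space $X$ is minimal for conformal dimension if its conformal dimension equals $\dim_H X$.

For example, let $X$ be $[0,1]$ with the metric $|x-y|^{1/2}$. A set of Euclidean diameter $\delta$ has diameter $\delta^{1/2}$ in $X$, so $\dim_H X=2$. The identity from $X$ to $[0,1]$ with the usual metric is quasisymmetric with $\eta(s)=s^2$, and its image has dimension $1$. So $X$ is not minimal.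

For $f:[0,1]\to[0,1]$ write $\Gamma(f)$ for its graph in $\mathbb R^2$, and $\Gamma(f|_{A})$ for the part of the graph over $A\subset[0,1]$. $\mathcal H^d$ is $d$-dimensional Hausdorff measure.

**Definition (homogeneous graph).** Let $f$ be continuous with $\dim_H\Gamma(f)=d$. The graph is homogeneous if there is $C>1$ with
$$C^{-1}(t-s)\le\mathcal H^d(\Gamma(f|_{[s,t]}))\le C(t-s)\qquad(0\le s<t\le1). \tag{1}$$

The graph of $f(t)=t$ is homogeneous with $d=1$, since $\mathcal H^1(\Gamma(f|_{[s,t]}))=\sqrt2\,(t-s)$. The graph of $\sqrt t$ also has dimension $1$ but is not homogeneous: its part over $[0,t]$ has length at least $\sqrt t$, which is not $O(t)$.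

Is a homogeneous graph necessarily minimal for conformal dimension? For $d=1$ this is easy.

**Proposition 1.** The conformal dimension of the graph of any continuous $f:[0,1]\to[0,1]$ is at least $1$. If the graph is homogeneous of dimension $d$, then $1\le d<2$. If it is homogeneous with $d=1$, it is minimal.

*Proof.* The graph is connected and has more than one point, and so is each of its quasisymmetric images $Y$. Pick $x_0\ne x_1$ in $Y$. The function $x\mapsto\sigma(x,x_0)$ is $1$-Lipschitz, and its image is connected and contains $0$ and $\sigma(x_1,x_0)>0$. So the image contains an interval. Lipschitz maps do not raise Hausdorff dimension, hence $\dim_HY\ge1$. This proves the first claim, and also $d\ge1$.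

By Fubini the graph has planar Lebesgue measure $0$, because each vertical line meets it in one point. So $\mathcal H^2(\Gamma(f))=0$, which contradicts the left inequality in (1) if $d=2$. Exponents $d>2$ do not occur in the plane.

If $d=1$, the conformal dimension is at least $1$, and it is at most $\dim_H\Gamma(f)=1$. $\square$

What changes for $1<d<2$? The topological bound $1$ now lies strictly below $d$, and the question is whether (1) forces anything better. It does not. This is the result of these notes; the problem comes from Matthew Romney, "Graphs that are not minimal for conformal dimension", arXiv:2412.15016 (2024).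

**Theorem 2.** For every $d\in(1,2)$ there is a continuous $f:[0,1]\to[0,1]$ and $C>1$ with $C^{-1}(t-s)\le \mathcal H^d(\Gamma(f|_{[s,t]}))\le C(t-s)$ for all $0\le s<t\le 1$ (so $\dim_H\Gamma(f)=d$), while the conformal dimension of $\Gamma(f)$ equals $1$.

So the answer is no. By Proposition 1, the only homogeneity exponent that forces minimality is $d=1$. For every other exponent that occurs, the conformal dimension can take the least possible value.

**Conventions.** $C$ denotes constants that may change from line to line but never depend on scale or location. $|p-p'|$ is the max-norm in $\mathbb R^2$; it is bilipschitz to the Euclidean norm, so no statement is affected. For a set of times, $|\cdot|$ is Lebesgue measure. Two intervals overlap if their interiors meet. A $b$-adic interval of generation $k$ is $[ib^{-k},(i+1)b^{-k}]\subset[0,1]$; its digits are the $k$ base-$b$ digits that single it out.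

## 2. Self-affine graphs with a rarely visited digit

We look for a good deformation on simple graphs first. Divide $[0,1]$ into $n$ equal columns. Let each column carry a copy of the graph, compressed by $1/b$ vertically and possibly time-reversed, whose heights fill one of the boxes $[s/b,(s+1)/b]$, $s=0,\dots,b-1$ (the digit of the column). Iterating gives a continuous function $g$ and $n^k$ columns $J$ of level $k$, each of width $n^{-k}$, with $g(J)$ a $b$-adic interval of generation $k$. If $n>b$, the columns are much taller than wide, so only the vertical direction is visible at their scale. This suggests choosing a probability measure $\nu$ on the $y$-axis and changing the metric so that the piece of the graph over $J$ gets diameter comparable to $\nu(g(J))$. If the sums $\sum_J\nu(g(J))^p$ over columns of level $k$ tend to $0$ along $k\to\infty$, the new dimension should be at most $p$. Section 7 makes such metrics rigorous; here we only compute the sums.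

**Equal digits.** Let $n=bq$ with $q\geq 3$ odd, and let each digit be visited $q$ times, in the order $0,\dots,b-1$, going up and down alternately. Each $b$-adic $H$ of generation $k$ is $g(J)$ for exactly $q^k$ columns, so for $p\ge 1$, by the power mean inequality,
$$\sum_J\nu(g(J))^p=q^k\sum_H\nu(H)^p\ge q^k\,b^{k(1-p)} .$$
For $p=1$ the sum is $q^k$ for every $\nu$. These covers show nothing for $p<1+\log q/\log b$, whatever $\nu$ is. To gain something, some digit must be visited less often than the others, and $\nu$ should put its mass there.

**One rare digit.** Take $b=3$, $n=7$, with digit $0$ visited $3$ times, then digit $1$ once, then digit $2$ three times. By continuity the box of digit $1$ must be crossed at least once. Let $\nu$ choose base-$3$ digits independently with probabilities $\varepsilon,\,1-2\varepsilon,\,\varepsilon$. Then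
$$\sum_J\nu(g(J))^p=\big(6\varepsilon^p+(1-2\varepsilon)^p\big)^k .$$
Let $p>1$. If $3\varepsilon^{p-1}<1$ and $\varepsilon<1/2$, then $6\varepsilon^p<2\varepsilon$ and $(1-2\varepsilon)^p\le1-2\varepsilon$, so the sum tends to $0$. On the deformation side this is all one could wish. But the graph is the wrong one.

**Claim.** The graph of this $g$ is not homogeneous for any $d$.

*Proof.* Let $\theta=\log3/\log7$ and $i=i(k)=\lfloor\theta k\rfloor$, so $3^{-k}\le7^{-i}<7\cdot3^{-k}$. For $t$ not an endpoint of a column, let $M\supset J$ be the columns of levels $i$ and $k$ containing $t$. Let $R_k(t)$ be the union of all columns $J'\subset M$ of level $k$ with $g(J')=g(J)$, and let $W_k(t)$ be the number of digits $1$ of $g(J)$ at the positions $i+1,\dots,k$. There are $3^{k-i-W_k}$ such $J'$ (three choices at a digit $0$ or $2$, one at a digit $1$), so $|R_k(t)|=7^{-k}3^{k-i-W_k(t)}$. For random $t$ the digits are independent, with probabilities $\frac37,\frac17,\frac37$. So $W_k$ is binomial with mean $(k-i)/7$. Put $X_k=(k-i)/7-W_k$ and $\delta=\frac1\theta-\frac67(1-\theta)$. Since $i=\theta k+O(1)$,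
$$C^{-1}3^{-\delta k+X_k(t)}\le|R_k(t)|\le C\,3^{-\delta k+X_k(t)} .$$

Suppose (1) holds with some $d$. First, $d\ge\delta$. Let $0<\zeta<\delta$. By Hoeffding's inequality the probability of $X_k>\zeta k$ is at most $e^{-2\zeta^2k}$, which is summable. So there are $k_0$ and a set $G$ of times with $|G|>\frac12$ such that $X_k\le\zeta k$ on $G$ for all $k\ge k_0$. Let $U$ be closed with $3^{-k-1}<\operatorname{diam}U\le3^{-k}$, $k\ge k_0$. Then $U$ meets the graph over at most $9$ of the sets $R_k$ (at most $3$ columns of level $i$ and $3$ triadic intervals of generation $k$). Each of these that contains a time of $G$ has length at most $C3^{-(\delta-\zeta)k}$. So the times of $G$ with $(t,g(t))\in U$ have measure at most $C(\operatorname{diam}U)^{\delta-\zeta}$; for diameter $0$ this is trivial. Summing over a cover of the graph by small closed sets gives $\mathcal H^{\delta-\zeta}(\Gamma(g))\geq |G|/C>0$, so $d\ge\delta-\zeta$. Let $\zeta\to0$.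

Next, the set function $A\mapsto\mathcal H^d(\Gamma(g|_A))$ is a finite Borel measure, comparable to length on intervals, hence on open sets, hence on Borel sets. By the upper density theorem for Hausdorff measures, $\limsup_{r\to0}(2r)^{-d}\mathcal H^d(\Gamma(g)\cap B(x,r))\le1$ for $\mathcal H^d$-almost every $x\in\Gamma(g)$. The graph over $R_k(t)$ lies in a ball of radius $C3^{-k}$ about $(t,g(t))$. So $\sup_k3^{dk}|R_k(t)|<\infty$ for almost every $t$, and as $d\ge\delta$, $\sup_kX_k(t)<\infty$ for almost every $t$. But the central limit theorem gives, for each $K$, that $X_k>K$ with probability tending to $\frac12$. So $\sup_kX_k=\infty$ with probability at least $\frac12$, a contradiction. $\square$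

The failure comes from the constant rate $\frac17$ at which digit $1$ takes up time: the number of its occurrences fluctuates without bound. So the crossing of box $1$ in generation $k$ should take only a fraction $c_k$ of the time, with $\sum c_k<\infty$. The crossing must also be of dimension $d$ itself. A straight segment will not do, since $\mathcal H^d$ of a segment is $0$ for $d>1$ and (1) fails from below.

The way out is to cross box $1$ monotonically by a stack of very small copies from a much later generation $L$. Suppose level-$k$ pieces have height $b^{-k}$ and width about $A^{-k}$ with $A>b$. A stack of $b^{L-k-1}$ pieces of level $L$ crosses a box of height $b^{-k-1}$ in time about $b^{L-k-1}A^{-L}$, which is a fraction of about $(b/A)^{L-k}$ of $A^{-k}$. We take $L=k^2+\ell$. The fractions are then summable, and the quadratic growth will beat the exponential number of pieces in two estimates (Sections 4 and 8).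

## 3. The function $f$

**Step 1: parameters.** This step fixes the numbers so that the exponent will come out as $d$. Fix $d\in(1,2)$ and an integer $b\ge3$ with $v:=b-1>b^{d-1}$; this holds for all large $b$, as $d-1<1$. Let $S=\{0,\dots,b-1\}\setminus\{1\}$, so $|S|=v\ge2$ and $0,b-1\in S$. Put
$$\kappa=\frac{(d-1)\log b}{\log v}\in(d-1,1),\qquad A=b^{1/(1-\kappa)},\qquad\text{so}\quad v^\kappa=b^{d-1},\quad A>b. \tag{2}$$
The reason for this choice: width $A^{-i}$ matches height $b^{-k}$ when $i=(1-\kappa)k$. If all digits lie in $S$, the number of squares of side $b^{-k}$ that we meet is about $A^iv^{k-i}=b^kv^{\kappa k}=b^{dk}$. Also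
$$A\ge b^d, \tag{3}$$
because $\frac1{1-\kappa}>\frac1{2-d}\ge d$, the last inequality being $d(2-d)\le1$.

The number of columns per step must be $v$ times an odd integer, and $A$ need not be of that form. So let $q$ be the largest odd integer with $vq\le A$. As $v<b<A$, $q\ge1$, and $A<v(q+2)$. Set $n_k=vq_k$, $N_k=n_1\cdots n_k$, $N_0=1$, where $q_k=q$ if $N_{k-1}\ge A^{k-1}$ and $q_k=q+2$ otherwise. Then
$$\tfrac q{q+2}A^k\le N_k\le\tfrac{q+2}qA^k. \tag{4}$$
To see this put $x_k=N_k/A^k$, $x_0=1$. If $x_{k-1}\ge1$, then $x_k$ is $x_{k-1}$ times $vq/A\in(\frac q{q+2},1]$, so $\frac q{q+2}\le x_k\le x_{k-1}$. If $x_{k-1}<1$, it is $x_{k-1}$ times $v(q+2)/A\in(1,\frac{q+2}q]$, so $x_{k-1}\le x_k\le\frac{q+2}q$. Induction gives (4).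

For $d=\frac32$ one can take $b=3$, $v=2$, $S=\{0,2\}$, since $2>\sqrt3$. Then $\kappa\approx0.792$, $A\approx199.1$, $q=99$, and $n_k\in\{198,202\}$.

Finally let
$$h_k=b^{-k},\qquad L_k=k^2+\ell,\qquad m_k=\frac{h_{k+1}}{h_{L_k}}=b^{L_k-k-1},\qquad c_k=\frac{m_kN_k}{N_{L_k}}.$$
Since $k^2-k\ge k-1$, we have $L_k-k\ge k+\ell-1$, so by (4) $c_k\le C(b/A)^{L_k-k}\le C(b/A)^{k+\ell-1}$, with $C$ independent of $\ell$. Fix $\ell\ge3$ so large that
$$\sum_{k\ge0}c_k\le\frac1{4b}. \tag{5}$$
Note $L_k\ge k+\ell>k+1$, so $m_k$ is an integer larger than $1$.

**Step 2: widths.** We need widths $\tau_k$ of level-$k$ pieces that add up exactly. Consider $(\Phi u)_k=1+\sum_{i\ge k}c_iu_{L_i}$ on sequences in $[1,2]^{\{0,1,2,\dots\}}$. By (5) the sum is at most $2/(4b)\le1$, so $\Phi$ maps this space to itself, and it contracts the sup-norm by the factor $1/(4b)$. Its fixed point satisfies $u_k=u_{k+1}+c_ku_{L_k}$. Divide by $u_0$. Then $u_0=1$, the recursion persists, $u$ is decreasing, and $u_k\in[\frac12,1]$. Put $\tau_k=u_k/N_k$. Then $\tau_0=1$, and dividing the recursion by $N_k$ gives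
$$\tau_k=n_{k+1}\tau_{k+1}+m_k\tau_{L_k},\qquad m_k\tau_{L_k}=\frac{c_ku_{L_k}}{N_k}\le c_k\tau_k. \tag{6}$$
From (4), $u_k\in[\frac12,1]$ and $A>b$,
$$C^{-1}A^{-k}\le\tau_k\le CA^{-k},\qquad\tau_k\le Ch_k,\qquad\tau_{k+1}\ge c_*\tau_k\ \text{ with }c_*=\frac1{2v(q+2)}; \tag{7}$$
the last one because $\tau_{k+1}\ge\frac1{2N_kn_{k+1}}\ge\frac{\tau_k}{2v(q+2)}$. Since $n_{k+1}\ge v$, (6) gives $v\tau_{k+1}\le\tau_k$, so
$$v^k\tau_k\ \text{ is nonincreasing in }k. \tag{8}$$

**Step 3: functions.** We construct continuous $f_k:[0,\tau_k]\to[0,h_k]$ with $f_k(0)=0$, $f_k(\tau_k)=h_k$, such that $[0,\tau_k]$ splits into consecutive intervals, from left to right: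

- $q_{k+1}$ intervals of length $\tau_{k+1}$ (typical, digit $0$);
- a block of $m_k$ intervals of length $\tau_{L_k}$ (transit, digit $1$), on the $i$-th of which, $0\le i<m_k$, $f_k$ is $h_{k+1}+ih_{L_k}$ plus a translate of $f_{L_k}$;
- for each $s=2,\dots,b-1$ in order, $q_{k+1}$ intervals of length $\tau_{k+1}$ (typical, digit $s$).

On the successive typical intervals of digit $s$, $f_k$ is $sh_{k+1}$ plus a translate of, alternately, $f_{k+1}$ and its time reversal $f_{k+1}(\tau_{k+1}-\cdot)$, starting and ending with $f_{k+1}$; this is possible as $q_{k+1}$ is odd. The lengths add up to $vq_{k+1}\tau_{k+1}+m_k\tau_{L_k}=\tau_k$ by (6). The digit-$s$ group goes from $sh_{k+1}$ to $(s+1)h_{k+1}$, and the block goes from $h_{k+1}$ to $h_{k+1}+m_kh_{L_k}=2h_{k+1}$, so the endpoint values match.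

These rules define a map on the product over $k$ of the spaces $\{g\in C[0,\tau_k]:g(0)=0,\ g(\tau_k)=h_k,\ 0\le g\le h_k\}$. With the distance $\sup_k\|f_k-g_k\|_\infty/h_k\le1$ the product is complete and nonempty. An error of relative size $\lambda$ in all components produces in component $k$ an error of at most $\lambda\max(h_{k+1},h_{L_k})\le\lambda h_k/b$. So the map is a contraction, and its fixed point is the desired family. Let $f=f_0:[0,1]\to[0,1]$ and $\Gamma=\Gamma(f)$.

For $d=\frac32$ and the values above, $f$ starts with $99$ columns oscillating through $[0,\frac13]$, climbs through $[\frac13,\frac23]$ by a stack of $3^{\ell-1}$ small copies, and ends with $99$ columns oscillating through $[\frac23,1]$.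

**Step 4: standard intervals.** This step sets up the tree that all later arguments use. $[0,1]$ is the standard interval of level $0$. A standard interval $J$ of level $k$, on which $f$ is a constant $y_J$ plus a translate of $f_k$ or of its reversal, has $n_{k+1}$ typical children of level $k+1$ and $m_k$ transit children of level $L_k$, namely the intervals of Step 3 (in reversed order if $f_k$ is reversed). By induction:

- $f(J)=[y_J,y_J+h_k]$ is a $b$-adic interval of generation $k$;
- the first and last children of $J$ in time are typical, with digits $0$ and $b-1$ in one order or the other;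
- the block of transit children is adjacent on both sides to typical children of $J$.

Two standard intervals are nested or do not overlap, and a proper descendant has a larger level. So distinct standard intervals of level $i$ do not overlap, and there are at most $1/\tau_i\le2N_i$ of them.

Each $t$ lies in an infinite nested sequence of standard intervals, each a child of the previous one. For a standard interval $J$, let $E_J\subset\Gamma$ be the set of points over times that have such a sequence starting at $J$ with typical steps only. Let $Z\subset\Gamma$ be the set of points over times that have a sequence with infinitely many transit steps. A sequence with finitely many transit steps is typical from some $J$ on, so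
$$\Gamma=Z\cup\bigcup_JE_J\qquad\text{(a countable union).} \tag{9}$$

## 4. The upper bound $\mathcal H^d(\Gamma(f|_{[s,t]}))\le C(t-s)$

**Step 1: the set $Z$ is negligible, $\mathcal H^p(Z)=0$ for all $p>1$.** For any $k_0$, a point of $Z$ lies over a transit interval whose parent has level $i\ge k_0$. For given $i$ there are at most $2N_im_i$ of these, and the graph piece over each has diameter at most $\max(\tau_{L_i},h_{L_i})\le Ch_{L_i}$. So the $p$-sum of this cover is at most
$$C\sum_{i\ge k_0}N_im_ih_{L_i}^p\le C\sum_{i\ge k_0}A^ib^{L_i}b^{-pL_i}=C\sum_{i\ge k_0}A^ib^{-(p-1)(i^2+\ell)},$$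
which tends to $0$ as $k_0\to\infty$, and so do the diameters.

**Step 2: the typical part, $\mathcal H^d(E_J)\le C\tau_j$ for $J$ of level $j$.** We cover by squares of side about $b^{-k}$. Take $k$ large, with $i=\lfloor(1-\kappa)k\rfloor>j$. Each point of $E_J$ lies over one of the $N_i/N_j$ level-$i$ descendants $M$ of $J$ reached by typical steps, and $|M|=\tau_i\le CA^{-i}\le Cb^{-k}$. Continuing its typical sequence from $M$ to level $k$, its height lies in a $b$-adic interval of generation $k$ inside $f(M)$ with digits $i+1,\dots,k$ in $S$; there are $v^{k-i}$ of these. So $E_J$ is covered by $(N_i/N_j)v^{k-i}$ sets of diameter at most $Cb^{-k}$. Since $N_i\le CA^i\le Cb^k$ and $v^{k-i}\le v\cdot v^{\kappa k}=v\,b^{(d-1)k}$, the $d$-sum is at most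
$$\frac C{N_j}\,b^k\,b^{(d-1)k}\,b^{-dk}=\frac C{N_j}\le C\tau_j .$$
Let $k\to\infty$.

**Step 3: all of a standard interval.** Here the summability (5) enters. Let $J$ have level $j$, and set $T_0=\{J\}$. Let $T_{s+1}$ consist of the transit children of all intervals that are reached from members of $T_s$ by typical steps only (including the members themselves). By (6), the total length of $T_1$ is
$$\sum_{i\ge j}\frac{N_i}{N_j}m_i\tau_{L_i}=\sum_{i\ge j}\frac{c_iu_{L_i}}{N_j}\le\frac{u_j}{N_j}\sum_{i\ge j}c_i\le\tfrac14\tau_j ,$$
as $u_{L_i}\le u_j$. Applying this to each member of $T_s$, we get by induction that $T_s$ has total length at most $4^{-s}\tau_j$. A time in $J$ has a nested sequence starting at $J$; if it has exactly $s$ transit steps, the point lies in $E_{J'}$ with $J'\in T_s$. So $\Gamma(f|_J)\subset Z\cup\bigcup_s\bigcup_{J'\in T_s}E_{J'}$, and Steps 1 and 2 give $\mathcal H^d(\Gamma(f|_J))\le C\sum_s4^{-s}\tau_j\le C|J|$.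

**Step 4: arbitrary intervals.** Let $s<t$. Every point of $(s,t)$ lies in standard intervals of arbitrarily small length, so the maximal standard intervals contained in $(s,t)$ cover $(s,t)$. They do not overlap, being maximal. Summing Step 3 over them gives $\mathcal H^d(\Gamma(f|_{[s,t]}))\le C(t-s)$; the two endpoints contribute nothing.

## 5. The lower bound $\mathcal H^d(\Gamma(f|_{[s,t]}))\ge C^{-1}(t-s)$

The plan is to show that a set of diameter $\rho$ contains the graph over a set of times of measure at most $C\rho^d$.

**Step 1: occupation of a horizontal strip.** For $j\le k$ let $G_{j,k}$ be the maximum of $|\{t\in[0,\tau_j]:f_j(t)\in H\}|$ over the interiors $H$ of intervals of length $b^{-k}$ with endpoints in $b^{-k}\mathbb Z$ contained in $[0,h_j]$. We claim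
$$G_{j,k}\le\tau_jv^{-(k-j)}. \tag{10}$$
Fix $k$ and use downward induction on $j$. For $j=k$ the claim says $G_{k,k}\le\tau_k$, which is trivial. Let $j<k$. Then $H$ lies in the interior of one box $[sh_{j+1},(s+1)h_{j+1}]$, and only the pieces of digit $s$ meet it.

- If $s\in S$, the occupation is at most $q_{j+1}G_{j+1,k}\le q_{j+1}\tau_{j+1}v^{-(k-j-1)}=n_{j+1}\tau_{j+1}v^{-(k-j)}\le\tau_jv^{-(k-j)}$ by (6).
- If $s=1$ and $L=L_j\le k$, the stacked ranges of the transit children have height $h_L\ge b^{-k}$, so at most one of them meets $H$. The occupation is at most $G_{L,k}\le\tau_Lv^{L}v^{-k}\le\tau_jv^jv^{-k}$ by (8).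
- If $s=1$ and $L=L_j>k$, exactly $b^{L-k}$ transit children meet $H$. As $m_j=b^{L-j-1}$, the occupation is at most $b^{L-k}\tau_L=b^{-(k-j-1)}m_j\tau_L\le b^{-(k-j)}(bc_j)\tau_j\le v^{-(k-j)}\tau_j$ by (6) and (5).

**Step 2: the level sets $\{f=y\}$ with $y$ a $b$-adic point are null.** This lets us pass between closed and open strips. Let $e_k=|\{f_k=h_k\}|$. The value $h_k=bh_{k+1}$ is attained only in the children of digit $b-1$, at their tops, because the block stays below $2h_{k+1}<h_k$. So
$$e_k\le q_{k+1}e_{k+1}\le\dots\le q_{k+1}\cdots q_{k+i}\,\tau_{k+i}=v^{-i}\frac{N_{k+i}}{N_k}\tau_{k+i}=v^{-i}\frac{u_{k+i}}{N_k}\le v^{-i}\tau_k\to0 .$$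
In the same way $\{f_k=0\}$ is null, since $0$ is attained only in the children of digit $0$, at their bottoms. Now let $y=ib^{-k}$. Tile $[0,1]$ by the finitely many standard intervals of level at least $k$ whose parent has level less than $k$ (just $[0,1]$ if $k=0$). The range of $f$ on each tile is a $b$-adic interval of generation at least $k$, so $y$ is an endpoint of it or lies outside it, and $\{f=y\}$ is null in each tile.

**Step 3: occupation of a square.**

**Proposition 3.** If $I\subset[0,1]$ is an interval with $|I|\le b^{-k}$ and $H$ is a $b$-adic interval of generation $k$, then $|\{t\in I:f(t)\in H\}|\le Cb^{-kd}$.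

*Proof.* By Step 2 we may replace $H$ by its interior. Let $j=\lfloor(1-\kappa)k\rfloor$, so that $C^{-1}b^{-k}\le\tau_j\le Cb^{-k}$ and $k-j\ge\kappa k$. Tile $[0,1]$ by the standard intervals of level at least $j$ whose parent has level less than $j$ (just $[0,1]$ if $j=0$). A typical child of an interval of level less than $j$ has level at most $j$. So the tiles are (i) intervals of level exactly $j$, and (ii) transit intervals of level $L_i>j$ with parent of level $i<j$. Those of type (ii) form whole blocks.

We count the tiles and blocks that overlap $I$. At most $2$ tiles of type (i) overlap $I$ without being contained in it, and at most $b^{-k}/\tau_j\le C$ are contained in it. Right after a block of type (ii) comes a typical child of its parent, of level $i+1\le j$. Following first children, which are typical and raise the level by one, we reach a tile of level exactly $j$ adjacent to the block. Hence between two different blocks of type (ii) there is a tile of length $\tau_j$. If both blocks overlap $I$, this tile lies in $I$. So at most $1+b^{-k}/\tau_j\le C$ blocks overlap $I$.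

We bound the contribution of each to $\{t\in I:f(t)\in H\}$.

- A tile of type (i): its range is a $b$-adic interval of generation $j\le k$, which contains $H$ or is disjoint from the open $H$. By (10) the contribution is at most $G_{j,k}\le\tau_jv^{-(k-j)}\le Cb^{-k}v^{-\kappa k}=Cb^{-kd}$.
- A block of level $L$ with $j<L\le k$: at most one interval of it meets $H$, so by (10) and (8) the contribution is at most $G_{L,k}\le\tau_Lv^{L-k}\le\tau_jv^{j-k}\le Cb^{-kd}$.
- A block of level $L>k$: at most $b^{L-k}$ intervals of it meet $H$, so the contribution is at most $b^{L-k}\tau_L\le Cb^{-k}(b/A)^L\le Cb^{-k}(b/A)^k=CA^{-k}\le Cb^{-kd}$ by (3). $\square$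

**Step 4: conclusion.** Let $U\subset\mathbb R^2$ be closed with $\operatorname{diam}U=\rho\le1$. If $\rho>0$, choose $k$ with $b^{-k-1}<\rho\le b^{-k}$. The times in $U$ lie in an interval of length at most $b^{-k}$, and the heights in $U\cap\Gamma$ lie in two $b$-adic intervals of generation $k$. So $|\{t:(t,f(t))\in U\}|\le Cb^{-kd}\le C\rho^d$. For $\rho=0$ this is trivial. If closed sets $U_i$ of diameter at most $1$ cover $\Gamma(f|_{[s,t]})$, then $t-s\le C\sum_i(\operatorname{diam}U_i)^d$. Passing to closures does not change diameters, so closed covers suffice, and $\mathcal H^d(\Gamma(f|_{[s,t]}))\ge C^{-1}(t-s)$.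

Together with Section 4, this proves that $\Gamma$ satisfies (1). In particular $0<\mathcal H^d(\Gamma)<\infty$ and $\dim_H\Gamma=d$.

## 6. The function $f$ leaves every horizontal line

We now turn to the deformation. A metric that measures vertical mass only will work if a chain of points in $\Gamma$ cannot travel a long way in time while staying near one height and making small steps. The following lemma provides this: every horizontal strip about height $y$ is left for a definite portion of any time interval.

**Lemma 4.** There is $c\in(0,1)$ such that for every interval $I\subset[0,1]$ of length $r>0$ and every $y\in\mathbb R$ there is an interval $I'\subset I$ with $|I'|\ge cr$ and $|f-y|\ge cr$ on $I'$.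

*Proof.* It suffices to find intervals $I_1',I_2'\subset I$ of length at least $cr$ with $\operatorname{dist}(f(I_1'),f(I_2'))\ge2cr$: if both contained a point with $|f-y|<cr$, the distance would be less than $2cr$. We first treat three situations; $c_1>0$ is a constant.

**(A)** *$I$ contains a standard interval $J$ of level $k$ with $\tau_k\ge c_1r$.* Let $I_1',I_2'$ be the first and last children of $J$. They are typical, of length $\tau_{k+1}\ge c_*c_1r$ by (7). Their digits are $0$ and $b-1$, so their images are at distance $(b-2)h_{k+1}\ge h_k/b\ge C^{-1}\tau_k\ge C^{-1}c_1r$.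

**(B)** *$I$ contains $m\ge1$ consecutive transit siblings of level $L$ of total length $m\tau_L\ge c_1r$.* If $m\le2$, one of them has length at least $c_1r/2$; use (A) with $c_1/2$. If $m\ge3$, let $I_1',I_2'$ be the unions of the first and of the last $\lfloor m/3\rfloor\ge m/5$ siblings. Their lengths are at least $c_1r/5$. The images of the siblings are stacked monotonically, so the two images are at distance $(m-2\lfloor m/3\rfloor)h_L\ge\frac m3h_L\ge C^{-1}m\tau_L\ge C^{-1}c_1r$.

**(E)** *A subinterval of a standard interval $J$ that shares an endpoint with $J$ and has length $l>0$ contains a standard interval of length at least $c_*l$.* From $J$, pass to the first (or last) child repeatedly, at the shared endpoint, until the length is at most $l$. All these children are typical. The interval reached lies in the given subinterval. It is $J$ itself, with $l=|J|$, or its parent in this chain has length more than $l$, so its length is at least $c_*l$ by (7).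

Now let $P$ be the smallest standard interval containing $I$; it exists because the standard intervals containing $I$ are nested and have length at least $r$. No child of $P$ contains $I$. Let $k$ be the level of $P$. Then $P$ consists of at most $n_*=v(q+2)+1$ pieces (the $n_{k+1}$ typical children and one block), so some piece meets $I$ in an interval $I_1$ of length at least $r/n_*$.

If the piece is a typical child $J$, then either $J\subset I$, and we use (A) with $c_1=1/n_*$; or neither of $I,J$ contains the other, so $I_1$ shares an endpoint with $J$, and we use (E) and then (A) with $c_1=c_*/n_*$.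

If the piece is the block, then $I_1$ is the union of some number $m\ge0$ of full consecutive siblings and at most two partial ones. A partial one is the intersection of $I$ with a sibling that neither contains $I$ nor is contained in $I$, so it shares an endpoint with that sibling. One of these three parts has length at least $r/(3n_*)$. Use (B) if it is the full part, and (E) and then (A) if it is a partial one. All constants depend only on the construction. $\square$

## 7. Quasisymmetric metrics on $\Gamma$ from doubling measures on the $y$-axis

Let $\nu$ be a probability measure on $[0,1]$ of full support, put $V(y,r)=\nu([y-r,y+r]\cap[0,1])$ for $y\in[0,1]$, $r>0$, and suppose that $\nu$ is doubling: $V(y,2r)\le C_\nu V(y,r)$ for all $y$ and $r$, with some $C_\nu>1$. Lebesgue measure is the simplest example; Section 8 gives the one we need. From here on $C$ may also depend on $\nu$. For $p=(t,y)$ and $p'=(t',y')$ in $\Gamma$ put $Q(p,p)=0$,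
$$Q(p,p')=V(y,|p-p'|)+V(y',|p-p'|)\quad(p\ne p'),\qquad D(p,p')=\inf\sum_{i=0}^{m-1}Q(p_i,p_{i+1}),$$
the infimum over finite chains $p=p_0,p_1,\dots,p_m=p'$ in $\Gamma$.

**Lemma 5.** $C^{-1}Q\le D\le Q$. Thus $D$ is a metric on $\Gamma$, and the identity $(\Gamma,|\cdot|)\to(\Gamma,D)$ is quasisymmetric.

*Proof.* **Step 1: chains cannot be short.** Clearly $D\le Q$. Let $p_0,\dots,p_m$ be a chain with consecutive points distinct, $p_i=(t_i,y_i)$, $r_i=|p_i-p_{i+1}|$, and $r=|p_0-p_m|>0$. Since $V(y_m,r)\le V(y_0,2r)\le CV(y_0,r)$, we have $Q(p_0,p_m)\le CV(y_0,r)$, and it suffices to show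
$$\sum_iQ(p_i,p_{i+1})\ge C^{-1}V(y_0,r). \tag{11}$$
Let $c$ be the constant of Lemma 4.

*Case 1: $\lambda:=|y_i-y_0|\ge cr$ for some $i$.* The interval between $y_{i'}$ and $y_{i'+1}$ lies in $[y_{i'}-r_{i'},y_{i'}+r_{i'}]$, so its $\nu$-measure is at most $Q(p_{i'},p_{i'+1})$. These intervals, for $i'<i$, cover the interval between $y_0$ and $y_i$, which has measure $V(z,\lambda/2)$ with $z$ its midpoint. So the sum in (11) is at least $V(z,\lambda/2)$. As $r\le\lambda/c$, doubling gives $V(y_0,r)\le V(z,r+\lambda/2)\le CV(z,\lambda/2)$.

*Case 2: $|y_i-y_0|<cr$ for all $i$.* As $c<1$ and $|y_m-y_0|<r$, we have $|t_m-t_0|=r$. By symmetry let $t_0<t_m$. Lemma 4 with $I=[t_0,t_m]$ and $y=y_0$ gives $I'\subset I$ with $|I'|\ge cr$ on which $|f-y_0|\ge cr$. So $I'$ contains no $t_i$, and $t_0$ and $t_m$ lie to the left and right of it. Let $i$ be the last index with $t_i$ to the left of $I'$. Then $t_{i+1}$ lies to the right, so $r_i\ge|I'|\ge cr$. Hence $Q(p_i,p_{i+1})\ge V(y_i,cr)\ge C^{-1}V(y_i,2r)\ge C^{-1}V(y_0,r)$, as $|y_i-y_0|<r$.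

So (11) holds, and $D\ge C^{-1}Q$. Since $\nu$ has full support, $Q>0$ off the diagonal, so $D$ is positive there. It is symmetric, and it satisfies the triangle inequality by concatenation of chains. So $D$ is a metric, and
$$C^{-1}V(y,|p-p'|)\le D(p,p')\le CV(y,|p-p'|)\qquad(p=(t,y)\neq p'). \tag{12}$$

**Step 2: growth of $V$.** We compare $V(y,s\varrho)$ with $V(y,\varrho)$ for $0<\varrho\le1$. For $s\ge1$, iterating doubling gives $V(y,s\varrho)\le Cs^{a'}V(y,\varrho)$ with $a'=\log_2C_\nu>0$. For $s<1$, choose $z\in[0,1]$ with $|z-y|=\varrho/2$, which is possible as $\varrho\le1$. The balls $[y-\frac\varrho8,y+\frac\varrho8]$ and $[z-\frac\varrho4,z+\frac\varrho4]$ are disjoint and contained in $[y-\varrho,y+\varrho]$. By doubling, with some $\delta\in(0,1)$, $V(z,\frac\varrho4)\ge\delta V(z,2\varrho)\ge\delta V(y,\varrho)$. So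
$$V(y,\tfrac\varrho8)\le V(y,\varrho)-V(z,\tfrac\varrho4)\le(1-\delta)V(y,\varrho).$$
Iterating, with $8^{-n-1}<s\le8^{-n}$, we get $V(y,s\varrho)\le(1-\delta)^nV(y,\varrho)\le Cs^aV(y,\varrho)$, where $a=\log\frac1{1-\delta}/\log8>0$.

**Step 3: quasisymmetry.** Let $p,p',p''\in\Gamma$ with $p\ne p''$, $\varrho=|p-p''|\le1$, and $|p-p'|=s\varrho$. By (12) and Step 2, $D(p,p')\le\eta(s)D(p,p'')$ with $\eta(s)=C\max(s^a,s^{a'})$, an increasing homeomorphism of $[0,\infty)$ (for $s=0$ this is trivial). Letting $p'\to p$ with $p''$ fixed, we see that the identity is continuous. As $\Gamma$ is compact, it is a homeomorphism. $\square$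

**Corollary 6.** If $J$ is a standard interval, the piece $\Gamma(f|_J)$ has $D$-diameter at most $C\nu(f(J))$.

*Proof.* Let $J$ have level $k$. The piece has max-norm diameter at most $\max(\tau_k,h_k)\le Ch_k$. For two of its points, $D\le Q$ is at most twice the maximum of $V(y,Ch_k)$ over $y\in f(J)$. Let $z$ be the midpoint of $f(J)$. Then $V(y,Ch_k)\le V(z,(C+1)h_k)\le C'V(z,h_k/2)=C'\nu(f(J))$ by doubling. $\square$

## 8. A Bernoulli measure concentrated on the digit $1$

It remains to choose $\nu$ so that both parts of the decomposition (9) become small. The typical parts $E_J$ never use digit $1$, so we put almost all mass on digit $1$, as in Section 2. Let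
$$\varepsilon=\frac1{2A},\qquad p_s=\varepsilon\ (s\in S),\qquad p_1=\pi:=1-v\varepsilon .$$
As $A>b>v$, we have $v\varepsilon<\frac12$ and $\varepsilon<\frac12<\pi<1$. Let $\nu$ be the law of $\sum_{k\ge1}s_kb^{-k}$ with independent digits $s_k$ of distribution $(p_s)$. Digit sequences that are eventually constantly $0$ or constantly $b-1$ have probability $0$, so a $b$-adic interval with digits $w_1,\dots,w_k$ has measure $p_{w_1}\cdots p_{w_k}\in(0,\pi^k]$. In particular $\nu$ has full support and no atoms.

**Step 1: $\nu$ is doubling.** Here we use that the digits $0$ and $b-1$ both lie in $S$. Two adjacent $b$-adic intervals of the same generation have digits $w\,i\,(b{-}1)\cdots(b{-}1)$ and $w\,(i{+}1)\,0\cdots0$, with the same number of trailing digits. Since $p_0=p_{b-1}=\varepsilon$, their measures have ratio $p_i/p_{i+1}$, which lies between $\Lambda^{-1}$ and $\Lambda=\pi/\varepsilon$. Let $r\le1$ and $b^{-m}\le r<b^{-m+1}$. A generation-$m$ interval containing $y$ lies in $[y-r,y+r]$, and $[y-2r,y+2r]\cap[0,1]$ has length less than $4b\cdot b^{-m}$, so it is covered by at most $4b+3$ consecutive generation-$m$ intervals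 including that one. Hence $V(y,2r)\le(4b+3)\Lambda^{4b+3}V(y,r)$. For $r>1$ both sides of the doubling condition are trivial, as $V=1$.

So Lemma 5 applies: with the metric $D$ belonging to this $\nu$, the space $(\Gamma,D)$ is a quasisymmetric image of $\Gamma$. Write $\mathcal H^p_D$ for the Hausdorff measure of $(\Gamma,D)$.

**Step 2: the typical parts, $\mathcal H^1_D(E_J)=0$ for every standard $J$.** Let $J$ have level $j$ and let $k>j$. $E_J$ is covered by the pieces over the $N_k/N_j$ level-$k$ descendants $J'$ of $J$ reached by typical steps. The digits of $f(J')$ at positions $j+1,\dots,k$ lie in $S$, so $\nu(f(J'))\le\varepsilon^{k-j}$. By Corollary 6 and (4), the sum of the $D$-diameters is at most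
$$C\,\frac{N_k}{N_j}\,\varepsilon^{k-j}\le C_J\,(A\varepsilon)^k=C_J\,2^{-k}\to0\qquad(k\to\infty),$$
where $C_J$ may depend on $J$; the diameters tend to $0$ as well.

**Step 3: the exceptional part, $\mathcal H^p_D(Z)=0$ for every $p>1$.** As in Section 4, for every $k_0$ the set $Z$ is covered by the pieces over transit intervals whose parent has level $i\ge k_0$. It is not enough to multiply the number of these by the largest diameter. The largest measure of a generation-$L_i$ interval is $\pi^{L_i}$ with $\pi>\frac12$, and with $b^{L_i-i-1}$ transit children per parent this gives a factor $(b\pi^p)^{L_i}$, where $b\pi^p>1$ for $p$ near $1$. Instead we sum over a whole block. Let $P$ be a standard interval of level $i$, and let $w$ be the word of the $i$ digits of $f(P)$. The transit children of $P$ have as ranges the intervals with digits $w\,1\,u$, where $u$ runs through all words of length $L_i-i-1$, each exactly once. Hence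
$$\sum_{J\text{ transit child of }P}\nu(f(J))^p=\nu(f(P))^p\,\pi^p\Big(\sum_{s=0}^{b-1}p_s^p\Big)^{L_i-i-1}\le\sigma_p^{\,L_i-i-1},\qquad\sigma_p:=v\varepsilon^p+\pi^p .$$
Since $v\varepsilon+\pi=1$ and $0<\varepsilon,\pi<1$, we have $\sigma_p<1$ for $p>1$. There are at most $2N_i\le CA^i$ standard intervals $P$ of level $i$. So by Corollary 6 the $p$-sum of the cover of $Z$ is at most
$$C\sum_{i\ge k_0}A^i\,\sigma_p^{\,i^2+\ell-i-1},$$
which tends to $0$ as $k_0\to\infty$, because the exponent of $\sigma_p$ is quadratic in $i$. The $D$-diameters of the pieces are at most $C\pi^{L_i}$, so they tend to $0$ too.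

**Step 4: end of the proof of Theorem 2.** Let $p>1$. By Steps 2 and 3 and (9), $\Gamma$ is a countable union of sets of $\mathcal H^p_D$-measure $0$; so $\dim_H(\Gamma,D)\le p$. As $p>1$ was arbitrary, and $(\Gamma,D)$ is a quasisymmetric image of $\Gamma$, the conformal dimension of $\Gamma$ is at most $1$. By Proposition 1 it is at least $1$. So it equals $1$, while Sections 4 and 5 show that $\Gamma$ is homogeneous with $\dim_H\Gamma=d>1$. $\blacksquare$
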